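
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{corollary}[theorem]{Corollary}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}
\newtheorem{remark}[theorem]{Remark}
\newtheorem*{question}{Question}

\title{Circle torsors and $L^2$-spaces that embed in no Hilbert space with an orthonormal base}


\begin{abstract}
We work in ZF. For certain finitely additive measure algebras, built from a family of circle torsors, we show that the space $L^2$ embeds isometrically in a Hilbert space with an orthonormal base if and only if one can choose, uniformly in the family, a nonempty finite subset of each circle. We then build symmetric models in which this choice is impossible. Hence ZF, if consistent, does not prove that every $L^2(X,\mathcal A,\mu)$ is a subspace of a Hilbert space with an orthonormal base. The counterexample can be a strictly positive probability measure on a countable union of countable sets, and other counterexamples are compatible with $\mathrm{DC}_\theta$ for any prescribed cardinal $\theta$. An explicit, parameter-free counterexample exists whenever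 all sets of reals have the Baire property and countable choice holds for sets of reals.
\end{abstract}

\section{Introduction}

\subsection*{The question}

With the Axiom of Choice every Hilbert space has an orthonormal base, that is, an orthonormal subset whose closed linear span is the whole space. Without choice this can fail (Theorem~\ref{thm:answer} below gives examples), and one can ask for less: that the space be a \emph{subspace} of a Hilbert space with an orthonormal base, which means that there is a linear map into such a space preserving inner products. A space with an orthonormal base $B$ is a copy of $\ell^2(B)$, so the weaker question asks whether the vectors of the given space can be described by square summable families of complex coordinates, redundant ones being allowed. It has been asked whether ZF proves this for every Hilbert space. We treat a special case taken from \cite{FM}, in which the Hilbert space is an $L^2$-space. Hilbert spaces are over $\mathbb C$.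

A \emph{measure algebra} is a triple $(X,\mathcal A,\mu)$ in which $\mathcal A$ is a Boolean algebra and $\mu:\mathcal A\to[0,\infty]$ is finitely additive: $\mu(0)=0$, and $\mu(a\vee b)=\mu(a)+\mu(b)$ if $a\wedge b=0$. It is \emph{strictly positive} if only $0$ has measure $0$; this is not required. Let $S$ be the space of formal simple functions $\sum_{i\le n}c_i\chi_{a_i}$ with $c_i\in\mathbb C$ and $\mu(a_i)<\infty$, with the Hermitian form given by $\langle\chi_a,\chi_b\rangle=\mu(a\wedge b)$. If $b$ runs through the finitely many atoms below $\bigvee_ia_i$ of the subalgebra generated by the $a_i$, then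
\[
\Bigl\langle\sum_ic_i\chi_{a_i},\sum_ic_i\chi_{a_i}\Bigr\rangle=\sum_b\mu(b)\,\Bigl|\sum_{i:\,b\le a_i}c_i\Bigr|^2 ,
\]
so the form is positive semidefinite. The completion of $S/\mathrm{null}$ is the Hilbert space $L^2(X,\mathcal A,\mu)$.

\begin{question}[\cite{FM}]
Does ZF prove that every space $L^2(X,\mathcal A,\mu)$ is a subspace of a Hilbert space admitting an orthonormal base?
\end{question}

There are reasons to guess that it does. An $L^2$-space has more structure than a bare Hilbert space: it comes with a large canonical set of vectors $\chi_a$, whose inner products are nonnegative reals. The simplest cases have a positive answer. If $\mathcal A$ is the algebra of finite and cofinite subsets of an infinite set $X$ and $\mu$ is the counting measure, then $L^2=\ell^2(X)$ has the base of singletons, even if $X$ is a union of infinitely many pairs without a choice function. If the set of elements of finite measure can be well ordered, the Gram--Schmidt process runs through it (Proposition~\ref{prop:wo}). So in a counterexample the set of elements of finite measure cannot be well ordered.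

\subsection*{The answer}

\begin{theorem}\label{thm:answer}
If ZF is consistent, then ZF does not prove that every space $L^2(X,\mathcal A,\mu)$ is a subspace of a Hilbert space with an orthonormal base. More precisely, let $M$ be a transitive model of ZFC.
\begin{enumerate}
\item[(i)] In some symmetric extension of $M$ there is a strictly positive probability measure $\mu$ on an algebra $\mathcal A$ of subsets of a set $X$ such that $X$ and $\mathcal A$ are countable unions of countable sets and $L^2(X,\mathcal A,\mu)$ is not a subspace of any Hilbert space with an orthonormal base.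
\item[(ii)] For every infinite cardinal $\theta$ of $M$, some symmetric extension of $M$ satisfies $\mathrm{DC}_\theta$ and contains a strictly positive probability measure whose $L^2$ is not a subspace of any Hilbert space with an orthonormal base.
\end{enumerate}
\end{theorem}

Statements about a transitive model $M$ are read with the usual metamathematical conventions of forcing. Part (i) is close to the positive results: by Proposition~\ref{prop:wo}, a countable $\mathcal A$ always gives an $L^2$ with an orthonormal base.

\subsection*{The idea}

A one-dimensional Hilbert space $L$ has a circle of unit vectors and no preferred one. Suppose that $L$ sits in $\ell^2(I)$. The absolute values of the coordinates of a unit vector $v\in L$ do not depend on $v$. The largest of them occurs at only finitely many places $i\in I$, and at each such place exactly one $v$ has a positive coordinate. So the embedding singles out a finite nonempty set of unit vectors of $L$, and it does so simultaneously for all lines $L$ in a family. Conversely, finite sets of unit vectors suffice to construct an embedding. Section~\ref{sec:bases} makes this precise for sums of lines.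

The rest of the construction places such lines inside $L^2$-spaces. On a circle without a marked origin, the $n$-th character is determined only up to a phase, so it spans a line without preferred unit vector if $n\ne0$. Theorem~\ref{thm:A} turns a family of such circles into two measure algebras whose $L^2$ embeds exactly when finite sets of points of the circles can be chosen. Theorem~\ref{thm:B} gives models without such a choice, which proves Theorem~\ref{thm:answer}. Theorem~\ref{thm:C} finds a definable family of circles for which regularity properties of sets of reals already forbid the choice.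

\medskip
Except where forcing is used, all arguments take place in ZF; the additional hypotheses of Theorem~\ref{thm:C} are stated there.

\section{Orthonormal bases without choice}\label{sec:bases}

\subsection{Coordinates and completions}

Sums of nonnegative reals over an arbitrary set are suprema of finite partial sums. As usual, $\ell^2(I)$ consists of the $f:I\to\mathbb C$ with $\|f\|^2=\sum_i|f(i)|^2<\infty$, and $c_0(I)$ consists of the $f:I\to\mathbb C$ such that $\{i:|f(i)|\ge\delta\}$ is finite for every $\delta>0$. Thus $\ell^p(I)\subseteq c_0(I)$ for $p<\infty$.

Without countable choice one should be careful with the word ``complete''. Completeness may refer to Cauchy sequences or to Cauchy filters, and our arguments work for either reading. Of $L^2(X,\mathcal A,\mu)$ we use that Cauchy sequences of simple functions converge, that (classes of) simple functions are dense, and that a linear map between spaces of simple functions multiplying all norms by a constant extends to the completions. For maps into $\ell^2(I)$ we give the details.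

\begin{lemma}\label{lem:basic}
\begin{enumerate}
\item[(a)] $\ell^2(I)$ is a Hilbert space, and its standard unit vectors form an orthonormal base.
\item[(b)] If $K$ is a Hilbert space with orthonormal base $B$, then $v\mapsto(\langle v,b\rangle)_{b\in B}$ is an injective linear map $K\to c_0(B)$.
\item[(c)] Let $S$ be a dense linear subspace of a Hilbert space $H$ and $V:S\to\ell^2(I)$ linear and isometric. Then $V$ extends to a linear isometric map $H\to\ell^2(I)$.
\end{enumerate}
\end{lemma}

\begin{proof}
For (a) and (c) we use the following claim, which defines limits in $\ell^2(I)$ without choosing sequences. \emph{Let $\mathcal C$ be a family of nonempty subsets of $\ell^2(I)$, any two of which contain a third, with members of arbitrarily small diameter. Then there is exactly one $g\in\ell^2(I)$ such that $\|f-g\|\le\operatorname{diam}C$ whenever $f\in C\in\mathcal C$.} Uniqueness is clear. For existence we may discard the members of infinite diameter. For each $i\in I$ the closures of the sets $\{f(i):f\in C\}\subseteq\mathbb C$, $C\in\mathcal C$, are compact and nonempty, any two of them contain a third, and they have arbitrarily small diameters. So they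 meet in exactly one point $g(i)$, and $|h(i)-g(i)|\le\operatorname{diam}C$ for $h\in C$. Let $f\in C\in\mathcal C$, let $E\subseteq I$ be finite and $\varepsilon>0$. There are $C'\subseteq C$ in $\mathcal C$ of diameter at most $\varepsilon$ and $h\in C'$. Then
\[
\Bigl(\sum_{i\in E}|f(i)-g(i)|^2\Bigr)^{1/2}\le\|f-h\|+\Bigl(\sum_{i\in E}|h(i)-g(i)|^2\Bigr)^{1/2}\le\operatorname{diam}C+|E|^{1/2}\varepsilon .
\]
Letting $\varepsilon\to0$ and then taking the supremum over $E$, we get $f-g\in\ell^2(I)$ and $\|f-g\|\le\operatorname{diam}C$.

(a) Apply the claim to a Cauchy filter, or to the set of tails of a Cauchy sequence; this shows that $\ell^2(I)$ is complete. If $f\in\ell^2(I)$ and $\varepsilon>0$, choose a finite $E$ with $\sum_{i\in E}|f(i)|^2>\|f\|^2-\varepsilon$. The restriction of $f$ to $E$, a finite combination of unit vectors, has distance less than $\varepsilon^{1/2}$ from $f$.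

(b) By Bessel's inequality for finite subsets of $B$, the family lies in $\ell^2(B)\subseteq c_0(B)$. A vector mapped to $0$ is orthogonal to $B$, hence to the closed span of $B$, which is $K$; so it is $0$.

(c) Let $x\in H$. For $n\ge1$ the set $C_n=\{Vs:s\in S,\ \|s-x\|<1/n\}$ is nonempty and has diameter at most $2/n$, and $C_1\supseteq C_2\supseteq\cdots$. Let $Vx$ be the vector $g$ that the claim gives for $\{C_n:n\ge1\}$. For $x\in S$ this is the old value, since then the old value lies in every $C_n$. By the claim, $\|s-x\|<1/n$ implies $\|Vs-Vx\|\le2/n$, so linearity and the isometry property pass from $S$ to $H$ by approximation.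
\end{proof}

\subsection{The well-orderable case}

\begin{proposition}\label{prop:wo}
If the set of elements of finite measure of $\mathcal A$ can be well ordered, then $L^2(X,\mathcal A,\mu)$ has an orthonormal base.
\end{proposition}

\begin{proof}
Let $(v_\xi)_{\xi<\delta}$ enumerate the classes of the $\chi_a$ with $\mu(a)<\infty$, and let $H_\xi$ be the closed span of $\{v_\eta:\eta<\xi\}$. The finite combinations of the $v_\eta$, $\eta<\xi$, with coefficients in $\mathbb Q(i)$ are dense in $H_\xi$, and they can be well ordered by a rule uniform in $\xi$. Let $d$ be the distance from $v_\xi$ to $H_\xi$, and for $k\ge1$ let $y_k$ be the first such combination with $\|v_\xi-y_k\|\le d+1/k$. The parallelogram law gives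
\[
\|y_k-y_l\|^2=2\|v_\xi-y_k\|^2+2\|v_\xi-y_l\|^2-4\bigl\|v_\xi-\tfrac12(y_k+y_l)\bigr\|^2\le 2(d+\tfrac1k)^2+2(d+\tfrac1l)^2-4d^2,
\]
so $(y_k)$ is a Cauchy sequence of simple functions. Its limit $P_\xi v_\xi\in H_\xi$ realizes the distance $d$, hence $v_\xi-P_\xi v_\xi$ is orthogonal to $H_\xi$. Let $B_\xi$ be the set of normalized nonzero vectors among $v_\eta-P_\eta v_\eta$, $\eta<\xi$. Since $v_\eta-P_\eta v_\eta\in H_{\eta+1}$, the set $B_\xi$ is orthonormal. By induction its closed span is $H_\xi$: at a successor use $v_\xi=(v_\xi-P_\xi v_\xi)+P_\xi v_\xi$, and at a limit use that each $v_\eta$ lies in $H_{\eta+1}$. For $\xi=\delta$ the closed span is the whole space.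
\end{proof}

\subsection{Lines without unit vectors}

A \emph{line} is a one-dimensional Hilbert space. The next lemma contains the main idea in its simplest form.

\begin{lemma}\label{lem:lines}
Let $(L_c)_{c\in J}$ be a family of lines, and let $(V_c)_{c\in J}$ be a family of nonzero linear maps $V_c:L_c\to c_0(I)$. There is a function assigning to each $c\in J$ a finite nonempty set of unit vectors of $L_c$.
\end{lemma}

\begin{proof}
The unit vectors of $L_c$ differ by factors of modulus $1$. So $m_c(i)=|(V_cv)(i)|$ does not depend on the unit vector $v\in L_c$. As $m_c$ is nonzero and in $c_0(I)$, it has a positive maximum, attained exactly on a finite nonempty set $M_c\subseteq I$. For $i\in M_c$ there is exactly one unit vector $v\in L_c$ with $(V_cv)(i)>0$. Assign to $c$ the set of these vectors, for all $i\in M_c$. No choices were made.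
\end{proof}

The finiteness of the level sets in $c_0(I)$ is essential: the map $v\mapsto(\langle v,h\rangle)_{\|h\|=1}$ embeds every Hilbert space isometrically in the bounded functions on its unit sphere, and no choice of unit vectors results from that.

\begin{proposition}\label{prop:lines}
Let $H$ be the $\ell^2$-sum of a family $(L_c)_{c\in J}$ of lines, i.e.\ the space of all $v=(v_c)_{c\in J}$ with $v_c\in L_c$ and $\|v\|^2=\sum_c\|v_c\|^2<\infty$. Then $H$ is a subspace of a Hilbert space with an orthonormal base if and only if there is a function $F$ assigning to each $c\in J$ a finite nonempty set $F(c)$ of unit vectors of $L_c$.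
\end{proposition}

\begin{proof}
If $H$ embeds in $K$, which has an orthonormal base $B$, compose the inclusions $L_c\to H\to K$ with the injection $K\to c_0(B)$ and apply Lemma~\ref{lem:lines}. Conversely, given $F$, map $v=(v_c)_c$ to $\bigl(|F(c)|^{-1/2}\langle v_c,u\rangle\bigr)$, indexed by the pairs $(c,u)$ with $c\in J$ and $u\in F(c)$. Since $|\langle v_c,u\rangle|=\|v_c\|$ for every unit vector $u\in L_c$, the squared norm of the image is $\sum_c|F(c)|^{-1}\sum_{u\in F(c)}\|v_c\|^2=\|v\|^2$.
\end{proof}

In the second half the redundancy is harmless: a change of $u$ changes only the phase of $\langle v_c,u\rangle$, so one may average over the finite set $F(c)$.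

In the $L^2$ of a probability algebra the line of constants is of no use to us, since $\chi_1$ is a canonical unit vector in it. We need canonical lines inside $L^2$ on which automorphisms of the measure algebra act by arbitrary phases. The rotations of a circle act in this way on its nonconstant characters.

\section{Circle torsors and their characters}\label{sec:torsors}

Let $T=\mathbb R/\mathbb Z$, $Q=\mathbb Q/\mathbb Z\le T$ and $e(t)=e^{2\pi it}$. Throughout, $D$ is a subgroup of $T$ with $Q\le D\le T$. A \emph{$D$-torsor} is a nonempty set $A$ with a free and transitive action $(a,s)\mapsto a+s$ of $D$: a copy of $D$ without marked origin. We shall use $D=T$ for the explicit example and $D=Q$ to have countable torsors. For $x,a\in A$ let $x-a\in D$ be the unique $s$ with $x=a+s$.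

\subsection*{The circle around a torsor}
Let $U(A)=(A\times T)/\!\sim$, where $(a+s,z)\sim(a,z+s)$ for $s\in D$. With $[a,z]+w=[a,z+w]$ it is a $T$-torsor, since for fixed $a\in A$ each class contains exactly one pair $(a,z)$. It contains $A$ via $a\mapsto[a,0]$, and $[a,z]$ is the point ``$a+z$''. If $D=T$, then $U(A)=A$.

\subsection*{The arc algebra}
For $a\in A$ and $0<s\le1$ with $s\bmod1\in D$, let
\[
[a,a+s)=\{a+t:\ t\in D\text{ has a representative in }[0,s)\},
\]
and let $\mathcal B(A)$ be the set of finite unions of such arcs, including $\emptyset$. A base point $a$ identifies $A$ with $D$. Under this identification, $\tilde E\mapsto\tilde E\cap D$ maps the Boolean algebra of finite unions of half-open arcs of $T$ with endpoints in $D$ onto $\mathcal B(A)$. The map is an isomorphism, because a nonempty $\tilde E$ contains the left endpoint of one of its arcs, which lies in $D$. So $\mathcal B(A)$ is a Boolean algebra of sets and carries the length $\lambda$, with $\lambda(A)=1$. It is strictly positive and independent of $a$, since length is rotation invariant. Write $L^2(A)=L^2(A,\mathcal B(A),\lambda)$. By strict positivity, the class of a formal simple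 function modulo null vectors is just a function on $A$. A simple function $s$ on $A$ corresponds to a step function $\tilde s$ on $[0,1)$, which depends on the base point, and $\langle s,s'\rangle=\int_0^1\tilde s\,\overline{\tilde s'}\,dx$. In particular $\|s\|\le\sup|s|$.

\subsection*{Characters}
We want $e_{u,n}$ to be ``the function $x\mapsto e(n(x-u))$'' on $A$, for $u\in U(A)$ and $n\in\mathbb Z$. For $n\ne0$ it is not simple, so we obtain it as a limit. For $a\in A$ and $N\ge1$ put
\[
s_{a,n,N}=\sum_{k<N}e(nk/N)\,\chi_{[a+k/N,\,a+(k+1)/N)} .
\]
The hypothesis $Q\le D$ makes these arcs available. On each arc, $|e(n(x-a))-e(nk/N)|\le2\pi|n|/N$. So $s_{a,n,N}$ differs from $x\mapsto e(n(x-a))$ by at most $2\pi|n|/N$ in the sup norm, and $(s_{a,n,N})_N$ is Cauchy in $L^2(A)$. Let $e_{a,n}$ be its limit. For $s\in D$ we have $e(n(x-a-s))=e(-ns)e(n(x-a))$, so $s_{a+s,n,N}$ and $e(-ns)s_{a,n,N}$ differ by at most $4\pi|n|/N$, and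
\[
e_{a+s,n}=e(-ns)\,e_{a,n}.
\]
Hence $e_{u,n}=e(-nz)e_{a,n}$ for $u=[a,z]$ is well defined: replacing $(a,z+s)$ by $(a+s,z)$ gives the same vector.

\begin{lemma}\label{lem:char}
Let $A$ be a $D$-torsor, $u\in U(A)$, $n\in\mathbb Z$, and let $s$ be a simple function on $A$.
\begin{enumerate}
\item[(a)] $\|e_{u,n}\|=1$, and $e_{u+w,n}=e(-nw)\,e_{u,n}$ for $w\in T$.
\item[(b)] For $a\in A$, with $\tilde s$ formed with base point $a$, $\langle s,e_{a,n}\rangle=\int_0^1\tilde s(x)e(-nx)\,dx$.
\item[(c)] $|\langle s,e_{u,n}\rangle|$ does not depend on $u$, and $\sum_{n\in\mathbb Z}|\langle s,e_{u,n}\rangle|^2=\|s\|^2$.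
\item[(d)] For each $u$, $\{e_{u,n}:n\in\mathbb Z\}$ is an orthonormal base of $L^2(A)$, and $e_{u,0}=\chi_A$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) $|s_{a,n,N}|=1$ everywhere, so $\|e_{a,n}\|=1$. The rest is the definition of $e_{u,n}$. (b) holds in the limit, since $\tilde s_{a,n,N}$ converges uniformly to $e(nx)$. (c) The first claim follows from (a). So we may take $u=a\in A$, and then the second claim is Parseval's identity for the step function $\tilde s$, by (b). (d) By (a) we may again take $u=a\in A$. By (b), $\langle e_{a,n},e_{a,m}\rangle=\lim_N\int_0^1\tilde s_{a,n,N}(x)e(-mx)\,dx=\int_0^1e((n-m)x)\,dx$, so these vectors are orthonormal. By (c), $\|s-\sum_{|n|\le k}\langle s,e_{a,n}\rangle e_{a,n}\|^2=\|s\|^2-\sum_{|n|\le k}|\langle s,e_{a,n}\rangle|^2\to0$, and simple functions are dense. Finally $s_{a,0,N}=\chi_A$ for all $N$.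
\end{proof}

By (d), a single torsor causes no trouble: choose one point. By (a), the line $\mathbb Ce_{u,n}$ does not depend on $u$, while for $n\neq0$ every unit vector in it is some $e_{u,n}$. So we have found the lines we wanted. Infinitely many torsors will matter.

\begin{remark}
If $D$ were a finite group, all singletons would be arcs. The normalized singletons would then form an orthonormal base of $L^2$ of the disjoint union algebra of Section~\ref{sec:A}, for every family of $D$-torsors.
\end{remark}

\section{Measure algebras from families of torsors}\label{sec:A}

Fix a family $(A_c)_{c\in J}$ of $D$-torsors and write $U_c=U(A_c)$.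

\begin{definition}
A \emph{multiple choice function} on $J'\subseteq J$ is a function $F$ on $J'$ such that each $F(c)$ is a nonempty finite subset of $U_c$.
\end{definition}

\subsection*{The disjoint union $\mathcal A_w$}
Let $w:J\to(0,\infty)$ and $X=\bigsqcup_cA_c$. Let $\mathcal A_w$ be the algebra of all $E\subseteq X$ with $E\cap A_c\in\mathcal B(A_c)$ for all $c$, and such that either $E\cap A_c=\emptyset$ for all but finitely many $c$, or $E\cap A_c=A_c$ for all but finitely many $c$. Put $\mu_w(E)=\sum_cw_c\lambda(E\cap A_c)\in[0,\infty]$. This measure is strictly positive. If $J=\omega$ and $w_n=2^{-n-1}$, it is a probability measure.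

\subsection*{The free product $\mathcal A_\otimes$}
This gives a probability measure for every $J$. For finite $K\subseteq J$ let $\mathcal B_K$ be the algebra of subsets of $A_K=\prod_{c\in K}A_c$ generated by the boxes $\prod_{c\in K}E_c$, $E_c\in\mathcal B(A_c)$. Base points (finitely many, so available in ZF) identify $A_K$ with $D^K$, and $\mathcal B_K$ with the algebra of finite unions of half-open boxes in $T^K$ with vertices in $D^K$, as in Section~\ref{sec:torsors}. So $\mathcal B_K$ carries a strictly positive volume $\lambda_K$ with $\lambda_K(\prod E_c)=\prod\lambda(E_c)$. Each member of $\mathcal B_K$ is a finite disjoint union of boxes, so $\lambda_K$ is determined by its values on boxes and does not depend on the base points. For $K\subseteq K'$ the map $E\mapsto E\times A_{K'\setminus K}$ is an injective measure preserving homomorphism $\mathcal B_K\to\mathcal B_{K'}$. Let $(\mathcal A_\otimes,\mu_\otimes)$ be the direct limit; $\mu_\otimes$ is a strictly positive probability measure. We pass to the limit rather than work on $\prod_{c\in J}A_c$, which may be empty. (The set $X$ in a measure algebra plays no role in the definition of $L^2$, so we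 do not specify it here.)

\medskip
The inclusion $\mathcal B(A_c)\to\mathcal A_w$ multiplies measures by $w_c$, and the inclusion $\mathcal B(A_c)=\mathcal B_{\{c\}}\to\mathcal A_\otimes$ preserves them. So they induce injective bounded linear maps $j_c$ from $L^2(A_c)$ into $L^2(\mathcal A_w,\mu_w)$ and into $L^2(\mathcal A_\otimes,\mu_\otimes)$. No choice of points enters their definition.

\begin{lemma}\label{lem:key}
Let $H$ be a vector space, $j_c:L^2(A_c)\to H$ $(c\in J)$ a family of linear maps, and $V:H\to c_0(I)$ a linear map. Let $J'$ be the set of $c\in J$ such that $Vj_ce_{u,n}\ne0$ for some $n\ne0$ and some (equivalently, every) $u\in U_c$. Then there is a multiple choice function on $J'$.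
\end{lemma}

\begin{proof}
The equivalence holds because $L_{c,n}=\mathbb Ce_{u,n}$ does not depend on $u\in U_c$. For $c\in J'$ let $n=n_c$ be the first element of the list $1,-1,2,-2,\dots$ such that $Vj_c$ is nonzero on $L_{c,n}$. Lemma~\ref{lem:lines}, applied to the lines $L_{c,n_c}$ and the maps $Vj_c$, gives finite nonempty sets $G(c)$ of unit vectors of $L_{c,n_c}$. Put $F(c)=\{u\in U_c:e_{u,n_c}\in G(c)\}$. Since $n_c\ne0$ and $e_{u+w,n_c}=e(-n_cw)e_{u,n_c}$, the map $u\mapsto e_{u,n_c}$ from $U_c$ to the unit vectors of $L_{c,n_c}$ is onto and exactly $|n_c|$-to-one. So $F(c)$ is finite and nonempty.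
\end{proof}

\begin{theorem}\label{thm:A}
Let $(A_c)_{c\in J}$ be a family of $D$-torsors, $Q\le D\le T$. The following are equivalent.
\begin{enumerate}
\item[(a)] There is a multiple choice function on $J$.
\item[(b)] For some (equivalently, every) $w:J\to(0,\infty)$, $L^2(\mathcal A_w,\mu_w)$ is a subspace of a Hilbert space with an orthonormal base.
\item[(c)] $L^2(\mathcal A_\otimes,\mu_\otimes)$ is a subspace of a Hilbert space with an orthonormal base.
\item[(d)] For some $w$, there is an injective linear map, not necessarily continuous, from $L^2(\mathcal A_w,\mu_w)$ into some $c_0(I)$.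
\end{enumerate}
\end{theorem}

\begin{proof}
We show that (b) for some $w$ implies (d), that (d) and (c) each imply (a), and that (a) implies (c) and (b) for every $w$.

\emph{(b) for some $w$ implies (d).} Compose with the injection of Lemma~\ref{lem:basic}(b).

\emph{(d) implies (a), and (c) implies (a).} In case (c), Lemma~\ref{lem:basic}(b) again provides an injective linear map into some $c_0(I)$. Apply Lemma~\ref{lem:key} to this map $V$ and to the maps $j_c$. Since $V$ and all $j_c$ are injective, $Vj_ce_{u,1}\neq0$ for all $c$, so $J'=J$.

\emph{(a) implies (b) for every $w$.} As in Proposition~\ref{prop:lines}, we use coordinates for all base points in $F(c)$ and average. Let $F$ be a multiple choice function on $J$ and $I=\{(c,u,n):c\in J,\ u\in F(c),\ n\in\mathbb Z\}$. For a simple function $v$ on $X$ put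
\[
Vv=\Bigl(w_c^{1/2}|F(c)|^{-1/2}\,\langle v|_{A_c},e_{u,n}\rangle_{L^2(A_c)}\Bigr)_{(c,u,n)\in I}.
\]
By Lemma~\ref{lem:char}(c),
\[
\|Vv\|^2=\sum_cw_c\,\frac1{|F(c)|}\sum_{u\in F(c)}\bigl\|v|_{A_c}\bigr\|^2=\sum_cw_c\bigl\|v|_{A_c}\bigr\|^2=\|v\|^2 .
\]
By Lemma~\ref{lem:basic}(c), $V$ extends to an isometric linear map of $L^2(\mathcal A_w,\mu_w)$ into $\ell^2(I)$.

\emph{(a) implies (c).} In the product the relevant functions are products of characters, and each uses only finitely many base points. Let $K\subseteq J$ be finite, $n\in(\mathbb Z\setminus\{0\})^K$ and $a\in A_K$. The functions $\prod_{c\in K}s_{a_c,n_c,N}(x_c)$ on $A_K$ are simple for $\mathcal B_K$. Since all factors have modulus $1$, they differ from $\prod_{c\in K}e(n_c(x_c-a_c))$ by at most $\sum_{c\in K}2\pi|n_c|/N$ in the sup norm. So they form a Cauchy sequence; let $e_{K,a,n}$ be its limit in $L^2(\mathcal A_\otimes,\mu_\otimes)$. For $u\in\prod_{c\in K}U_c$ with $u_c=[a_c,z_c]$ put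
\[
e_{K,u,n}=e\Bigl(-\sum_{c\in K}n_cz_c\Bigr)e_{K,a,n}.
\]
This is well defined: replacing $a_c$ by $a_c+s$ multiplies $e_{K,a,n}$ by $e(-n_cs)$, exactly as in Section~\ref{sec:torsors}. For $K=\emptyset$ we get the constant function $1$. Let $s$ be a simple function for $\mathcal A_\otimes$. It comes from some $\mathcal B_{K_0}$. We claim the following.
\begin{enumerate}
\item[(1)] $|\langle s,e_{K,u,n}\rangle|$ does not depend on $u\in\prod_{c\in K}U_c$.
\item[(2)] If $K\not\subseteq K_0$, then $\langle s,e_{K,u,n}\rangle=0$.
\item[(3)] For $a\in A_{K_0}$, $\displaystyle\sum_{K\subseteq K_0}\ \sum_{n\in(\mathbb Z\setminus\{0\})^K}|\langle s,e_{K,a|K,n}\rangle|^2=\|s\|^2$.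
\end{enumerate}
Claim (1) is clear, as the $e_{K,u,n}$ for different $u$ differ by a phase. For (2) let $c\in K\setminus K_0$; by (1) we may take $u=a\in A_K$. In the inner product of $s$ with the $N$-th approximant of $e_{K,a,n}$, which we compute in $\mathcal B_{K\cup K_0}$, the coordinate $x_c$ occurs only in $s_{a_c,n_c,N}(x_c)$. So the conjugate of the mean of $s_{a_c,n_c,N}$ splits off as a factor. This mean is $\frac1N\sum_{k<N}e(n_ck/N)$, which is $0$ if $N>|n_c|$, because then $N\nmid n_c$. For (3), use $a$ as base point. Then $s$ corresponds to a step function $\tilde s$ on $T^{K_0}$ and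
\[
\langle s,e_{K,a|K,n}\rangle=\int_{T^{K_0}}\tilde s(x)\,e\Bigl(-\sum_{c\in K}n_cx_c\Bigr)dx .
\]
The pairs $(K,n)$ with $K\subseteq K_0$ correspond to the $m\in\mathbb Z^{K_0}$, by extending $n$ by $0$. So (3) is Parseval's identity on $T^{K_0}$. For finite linear combinations of products of one-variable step functions it follows from the polarized one-variable identity $\sum_{k\in\mathbb Z}\hat f(k)\overline{\hat g(k)}=\int f\bar g$, whose left side converges absolutely, by multiplication over $c\in K_0$ and linearity.

Now let $F$ be a multiple choice function on $J$. For finite $K\subseteq J$ the set $F(K)=\prod_{c\in K}F(c)$ is finite and nonempty. Put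
\[
Vs=\bigl(|F(K)|^{-1/2}\langle s,e_{K,u,n}\rangle\bigr)_{(K,u,n)},\qquad K\subseteq J\text{ finite},\ u\in F(K),\ n\in(\mathbb Z\setminus\{0\})^K.
\]
By (2) only $K\subseteq K_0$ contribute to $\|Vs\|^2$, by (1) the average of $|\langle s,e_{K,u,n}\rangle|^2$ over $u\in F(K)$ may be replaced by the value at $a|K$, and by (3) we get $\|Vs\|=\|s\|$. Lemma~\ref{lem:basic}(c) extends $V$ to $L^2(\mathcal A_\otimes,\mu_\otimes)$.
\end{proof}

For $D=T$ we have $U_c=A_c$. Since $\mu_\otimes$ is a strictly positive probability measure, this gives a choice principle implied by a positive answer to the Question.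

\begin{corollary}
If every $L^2(X,\mathcal A,\mu)$ with $\mu$ a strictly positive probability measure is a subspace of a Hilbert space with an orthonormal base, then for every family of $T$-torsors there is a function choosing a nonempty finite subset of each of them.
\end{corollary}

\section{Models without multiple choice}\label{sec:B}

It remains to find models with families of torsors that have no multiple choice function. Recall $\mathrm{DC}_\delta$: if $R$ is a relation such that for each $s\in Y^{<\delta}$ there is $y\in Y$ with $s\mathrel Ry$, where $Y\ne\emptyset$, then there is $f:\delta\to Y$ with $(f|\eta)\mathrel Rf(\eta)$ for all $\eta<\delta$.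

We use symmetric extensions; see Jech \cite[Ch.~5]{Jech}. A group $\mathcal G$ of automorphisms of a forcing notion $\mathbb P$ acts on $\mathbb P$-names by $\pi\dot x=\{(\pi\dot y,\pi p):(\dot y,p)\in\dot x\}$, and the symmetry lemma states that $p\Vdash\varphi(\dot x)$ if and only if $\pi p\Vdash\varphi(\pi\dot x)$. Given a normal filter of subgroups of $\mathcal G$, a name is symmetric if its stabilizer is in the filter. Let $HS$ be the class of hereditarily symmetric names. For $G\subseteq\mathbb P$ generic over $M$, the symmetric extension $N=\{\dot x^G:\dot x\in HS\}$ is a model of ZF with $M\subseteq N\subseteq M[G]$.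

\begin{theorem}\label{thm:B}
Let $M$ be a transitive model of ZFC and $\kappa$ an infinite regular cardinal of $M$. There is a symmetric extension $N\models\mathrm{ZF}$ of $M$ containing a sequence $(A_\xi)_{\xi<\kappa}$ of $Q$-torsors, each a countable set in $N$, such that
\begin{enumerate}
\item[(i)] if $F\in N$ is a multiple choice function on $J'\subseteq\kappa$, then $J'$ is contained in a set in $M$ of size $<\kappa$ in $M$;
\item[(ii)] if $\kappa>\omega$, then $N\models\mathrm{DC}_\delta$ for all $\delta<\kappa$.
\end{enumerate}
\end{theorem}

We want each torsor $A_\xi$, outside a small set of indices, to admit rotations that fix the name of a given multiple choice function, and we want a condition to be compatible with its rotated image. The latter is why a point of $A_\xi$ will be a set of $\kappa$ many generic sets: a permutation of these, which does not change the point, moves the information in the rotated condition to fresh coordinates.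

\subsection*{Construction}
Work in $M$. Let $\Lambda=\kappa\times Q\times\kappa$. Let $\mathbb P$ be the set of partial functions $p$ from $\Lambda\times\kappa$ to $2$ with $|p|<\kappa$, ordered by reverse inclusion. Let $\mathcal G$ be the group of all permutations $\pi$ of $\Lambda$ of the form
\[
\pi(\xi,q,i)=(\xi,\ q+t_\xi,\ \sigma_{\xi,q}(i)),\qquad t\in Q^\kappa,\quad \sigma_{\xi,q}\in\mathrm{Sym}(\kappa),
\]
acting on $\mathbb P$ by $(\pi p)(\pi l,\eta)=p(l,\eta)$. For $E\subseteq\Lambda$ with $|E|<\kappa$ let $\mathrm{fix}(E)=\{\pi\in\mathcal G:\pi l=l\text{ for all }l\in E\}$. Since $\mathrm{fix}(E)\cap\mathrm{fix}(E')=\mathrm{fix}(E\cup E')$ and $\pi\,\mathrm{fix}(E)\,\pi^{-1}=\mathrm{fix}(\pi E)$, these groups generate a normal filter. We call $E$ a \emph{support} of a name fixed by all of $\mathrm{fix}(E)$. Let $G$ be generic over $M$ and $N$ the symmetric extension.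

Put $\dot x_l=\{(\check\eta,p):p(l,\eta)=1\}$ for $l\in\Lambda$ and $\dot a_{\xi,q}=\{(\dot x_{\xi,q,i},1):i<\kappa\}$. Then
\[
\pi\dot x_l=\dot x_{\pi l},\qquad \pi\dot a_{\xi,q}=\dot a_{\xi,q+t_\xi}.
\]
So $\{l\}$ supports $\dot x_l$. A permutation $\pi$ that fixes $(\xi,0,0)$ has $t_\xi=0$, so $\{(\xi,0,0)\}$ supports $\dot a_{\xi,q}$ for every $q$. Hence all these names are in $HS$. Given $l\neq l'$ and a condition $p$, some $\eta<\kappa$ is such that neither $(l,\eta)$ nor $(l',\eta)$ is in $\mathrm{dom}\,p$. So $p$ can be extended to force $x_l\ne x_{l'}$. By genericity the $x_l$ are pairwise distinct, hence so are the $a_{\xi,q}$. The set of all $(\xi,s,a_{\xi,q},a_{\xi,q+s})$, for $\xi<\kappa$ and $q,s\in Q$, has a name fixed by all of $\mathcal G$. So $N$ contains the sequence of the sets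
\[
A_\xi=\{a_{\xi,q}:q\in Q\}\quad\text{with the actions}\quad a_{\xi,q}+s=a_{\xi,q+s},
\]
which are $Q$-torsors. For each single $\xi$, the map $q\mapsto a_{\xi,q}$ has a name with support $\{(\xi,0,0)\}$. So it lies in $N$, and $A_\xi$ is countable in $N$.

\begin{proof}[Proof of Theorem~\ref{thm:B}(i)]
A finite set $\Phi$ of points of a circle has two invariants that can be compared under rotation: its size $m$, which does not change, and its sum, once an origin is fixed. A rotation by $1/(2m)$ changes the sum by $1/2$, and a condition that decides the sum up to an arc of length less than $1/2$ notices this. Write $\Sigma(\Phi)\in T$ for the sum of a finite $\Phi\subseteq T$.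

Let $F\in N$ be a multiple choice function on $J'\subseteq\kappa$. Put
\[
R=\{(\xi,a,z):\xi\in J',\ a\in A_\xi,\ z\in T,\ [a,z]\in F(\xi)\}\in N,
\]
where $T$ is computed in $N$, and let $\dot R\in HS$ be a name of $R$ with support $E$, $|E|<\kappa$. Write $S_q(\xi)=\{z:(\xi,a_{\xi,q},z)\in R\}$; this is the set $F(\xi)$ seen from the origin $a_{\xi,q}$. It is finite, and empty if $\xi\notin J'$. Since $[a_{\xi,q},z]=[a_{\xi,q+s},z-s]$, some $p_0\in G$ forces
\begin{equation}\label{eq:shift}
\text{for all }\xi<\kappa\text{ and }q,s\in Q:\quad S_q(\xi)\text{ is finite and }S_{q+s}(\xi)=S_q(\xi)-s .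
\end{equation}

We claim that $J'$ is contained in the set of first coordinates of elements of $E$, which is in $M$ and has size $<\kappa$ there. Suppose that $\xi\in J'$ is not such a coordinate. Then $S_0(\xi)\neq\emptyset$. Let $m=|S_0(\xi)|\ge1$ and let $W\subseteq T$ be an open arc with rational endpoints, of length $<\frac12$, with $\Sigma(S_0(\xi))\in W$. Choose $p\in G$, $p\le p_0$, such that
\[
p\Vdash\ |S_0(\xi)|=m\ \text{ and }\ \Sigma(S_0(\xi))\in W .
\]

Let $t=\frac1{2m}+\mathbb Z\in Q$. The set $I_p=\{i<\kappa:((\xi,q,i),\eta)\in\mathrm{dom}\,p\text{ for some }q,\eta\}$ has size $<\kappa$. So there is $\sigma\in\mathrm{Sym}(\kappa)$ with $\sigma[I_p]\cap I_p=\emptyset$: exchange $I_p$ with a disjoint set of the same size. Define $\pi\in\mathcal G$ by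
\[
\pi(\xi,q,i)=(\xi,q+t,\sigma(i)),\qquad \pi(\xi',q,i)=(\xi',q,i)\quad(\xi'\neq\xi).
\]
No element of $E$ has first coordinate $\xi$, so $\pi\in\mathrm{fix}(E)$ and $\pi\dot R=\dot R$. The conditions $p$ and $\pi p$ agree at coordinates with first entry different from $\xi$. At coordinates with first entry $\xi$ their domains are disjoint, since the third entry is in $I_p$ for $p$ and in $\sigma[I_p]$ for $\pi p$. Hence $r=p\cup\pi p$ is a condition. Since $\pi\dot a_{\xi,0}=\dot a_{\xi,t}$, the symmetry lemma gives
\[
\pi p\Vdash\ |S_t(\xi)|=m\ \text{ and }\ \Sigma(S_t(\xi))\in W .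
\]
Now $r$ extends $p_0$, $p$ and $\pi p$. By \eqref{eq:shift}, $r$ forces $\Sigma(S_t(\xi))=\Sigma(S_0(\xi))-mt=\Sigma(S_0(\xi))-\frac12$. So $r$ forces $\Sigma(S_0(\xi))\in W\cap(W+\frac12)$. But this intersection is empty, as $W$ has length $<\frac12$, a contradiction.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}(ii)]
Let $\kappa>\omega$. We first show that \emph{for every $\delta<\kappa$, every $f:\delta\to N$ in $M[G]$ belongs to $N$}. Let $\beta$ be an ordinal such that $f$ takes values in $Z=V_\beta^N$, and let $\dot Z\in HS$ be a name of $Z$. Elements of $Z$ have names in $\mathrm{dom}(\dot Z)=\{\dot x:(\dot x,p)\in\dot Z\text{ for some }p\}\subseteq HS$. Let $\dot f$ be a name of $f$ and let $p_0\in G$ force that $\dot f$ is a function from $\check\delta$ to $\dot Z$. Given $p\le p_0$, build in $M$ a decreasing sequence of conditions starting with $p$ and names $\dot x_\eta\in\mathrm{dom}(\dot Z)$, $\eta<\delta$, such that the $(\eta+1)$-st condition forces $\dot f(\check\eta)=\dot x_\eta$. At limit steps and at the end take unions, which are conditions because $\kappa$ is regular. So the conditions $q$ for which some $(\dot x_\eta)_{\eta<\delta}\in M$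 with all $\dot x_\eta\in HS$ satisfies
\[
q\Vdash\dot f(\check\eta)=\dot x_\eta\quad\text{for all }\eta<\delta
\]
are dense below $p_0$, and there is one in $G$. Fix it and its sequence. In $M$ choose supports $E_\eta$ of $\dot x_\eta$ with $|E_\eta|<\kappa$. Then $\bigcup_{\eta<\delta}E_\eta$ has size $<\kappa$ and supports the canonical name of $(\dot x_\eta^G)_{\eta<\delta}=f$. So $f\in N$.

Now let $\delta<\kappa$ and let $R$ and $Y$ be an instance of $\mathrm{DC}_\delta$ in $N$. In $M[G]\models\mathrm{ZFC}$ construct $f:\delta\to Y$ by recursion. At step $\eta<\delta$ the sequence $f|\eta$ is in $N$ by what was shown, so there is $y\in Y$ with $(f|\eta)\mathrel Ry$, and we choose one as $f(\eta)$. The resulting $f$ is in $N$, again by what was shown.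
\end{proof}

\section{The answer and its strengthenings}\label{sec:answer}

\begin{proof}[Proof of Theorem~\ref{thm:answer}]
The consistency of ZF implies that of ZFC, so the first statement follows from (i) by the usual conventions of forcing.

(i) Take Theorem~\ref{thm:B} with $\kappa=\omega$. In $N$ let $X=\bigsqcup_nA_n$ and $(\mathcal A,\mu)=(\mathcal A_w,\mu_w)$ with $w_n=2^{-n-1}$. Since $\omega$ is not contained in a finite set, there is no multiple choice function on $\omega$. By Theorem~\ref{thm:A}, (b) implies (a), so $L^2(X,\mathcal A,\mu)$ is not a subspace of a Hilbert space with an orthonormal base. Here $\mu$ is a strictly positive probability measure, and $X$ is the union of the countable sets $A_n$. For each $n$, the members of $\mathcal A$ that are empty on all $A_k$ with $k\ge n$, or full on all of them, form a countable set, because $\mathcal B(A_0),\dots,\mathcal B(A_{n-1})$ are countable. The union of these countable sets is $\mathcal A$.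

(ii) Take $\kappa=\theta^+$, computed in $M$. Then $N\models\mathrm{DC}_\theta$ by Theorem~\ref{thm:B}(ii). By Theorem~\ref{thm:B}(i) there is no multiple choice function on $\kappa$ in $N$, so by Theorem~\ref{thm:A} neither $L^2(\mathcal A_\otimes,\mu_\otimes)$ nor $L^2(\mathcal A_w,\mu_w)$, for any $w\in N$, is a subspace of a Hilbert space with an orthonormal base. The measure $\mu_\otimes$ is a strictly positive probability measure.
\end{proof}

In these models linear maps into sequence spaces, with no assumption of continuity, lose almost everything. We identify $L^2(A_\xi)$ with its image under $j_\xi$.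

\begin{theorem}\label{thm:linear}
Let $\kappa$ and $N$ be as in Theorem~\ref{thm:B}. The following holds in $N$. Let $V$ be a linear map from $L^2(\mathcal A_w,\mu_w)$, for some $w:\kappa\to(0,\infty)$, or from $L^2(\mathcal A_\otimes,\mu_\otimes)$, into some $c_0(I)$. Then for all but fewer than $\kappa$ many $\xi<\kappa$, $V$ annihilates all $e_{u,n}$ with $u\in U_\xi$ and $n\neq0$. If $V$ is bounded, then $V$ annihilates $L^2(A_\xi)\ominus\mathbb C\chi_{A_\xi}$ for these $\xi$. In particular, no such $V$, bounded or not, is injective. The same holds for maps into $\ell^p(I)$, $p<\infty$, and into Hilbert spaces with an orthonormal base.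
\end{theorem}

\begin{proof}
Let $J'$ be as in Lemma~\ref{lem:key}. There is a multiple choice function on $J'$, so by Theorem~\ref{thm:B}(i) $J'$ is contained in a set in $M$ of size $<\kappa$ in $M$; in particular $J'\ne\kappa$. For $\xi\notin J'$ the first claim holds by the definition of $J'$, and $V$ is not injective because $e_{u,1}\ne0$. By Lemma~\ref{lem:char}(d) the vectors $e_{u,n}$, $n\neq0$, have closed span $L^2(A_\xi)\ominus\mathbb C\chi_{A_\xi}$, which gives the claim on bounded $V$. The last statement follows by composing with $\ell^p(I)\subseteq c_0(I)$ or with the injection of Lemma~\ref{lem:basic}(b), which is bounded by Bessel's inequality.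
\end{proof}

\section{An explicit example}\label{sec:C}

The torsors of Section~\ref{sec:B} were added by forcing. We now define a family of $T$-torsors without parameters and show that regularity hypotheses on sets of reals exclude a multiple choice function. Let $\alpha=\sqrt2$ and $\beta=\sqrt3$; any $\alpha,\beta$ with $1,\alpha,\beta$ linearly independent over $\mathbb Q$ will do. Put
\[
J=T/\mathbb Z\alpha,\qquad P=T^2/\mathbb Z(\alpha,\beta),\qquad P\to J,\ [y,z]\mapsto[y],
\]
and let $P_c$ be the fiber over $c\in J$, with the action $[y,z]+t=[y,z+t]$ of $T$. The action is free: $(y,z+t)=(y+k\alpha,z+k\beta)$ in $T^2$ forces $k=0$, since $\alpha$ is irrational, and so $t=0$. It is transitive on $P_c$: any two points of the fiber have the form $[y,z]$ and $[y+k\alpha,z']=[y,z'-k\beta]$. So $(P_c)_{c\in J}$ is a family of $T$-torsors. For fixed $y$ the map $z\mapsto[y,z]$ is a bijection $T\to P_{[y]}$. Thus $y$ gives the circle $P_{[y]}$ an origin, but the points $y+k\alpha$ give origins that differ by multiples of $\beta$.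

Recall that a set has the Baire property if it differs from an open set by a meager set, i.e.\ one contained in the union of a sequence of closed nowhere dense sets. Identifying $T$ with $[0,1)$, we may apply hypotheses on sets of reals to subsets of $T$.

\begin{theorem}\label{thm:C}
Assume ZF, countable choice for families of sets of reals, and that every set of reals has the Baire property. Then, for the family $(P_c)_{c\in J}$ with $D=T$, the spaces $L^2(\mathcal A_w,\mu_w)$ (for example with $w\equiv1$) and $L^2(\mathcal A_\otimes,\mu_\otimes)$ are not subspaces of Hilbert spaces with orthonormal bases.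
\end{theorem}

The hypotheses hold under the Axiom of Determinacy, and they are consistent with DC relative to ZF by Shelah \cite{Shelah}.

\begin{proof}
By Theorem~\ref{thm:A} it suffices to refute the existence of a multiple choice function $F$ on $J$. Given $F$, put
\[
\Phi(y)=\{z\in T:[y,z]\in F([y])\},\qquad n(y)=|\Phi(y)|\ge1,\qquad g(y)=\Sigma(\Phi(y))\in T ,
\]
where $\Sigma$ again denotes the sum of a finite subset of $T$. Since $[y+\alpha,z+\beta]=[y,z]$, we have $\Phi(y+\alpha)=\Phi(y)+\beta$. Hence for all $k\in\mathbb Z$
\begin{equation}\label{eq:equiv}
n(y+k\alpha)=n(y),\qquad g(y+k\alpha)=g(y)+k\,n(y)\,\beta .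
\end{equation}
No continuous $g$ satisfies this: by Kronecker's theorem some $k$ makes $k\alpha$ arbitrarily close to $0$ and $kn(y)\beta$ close to $\frac12$ in $T$. The Baire property makes $g$ good enough for this argument.

Let $W$ range over the countably many open arcs of $T$ with rational endpoints. Each $g^{-1}(W)$ has the Baire property. An open set together with a sequence of closed sets is coded by a real. So, by countable choice for sets of reals, we can choose for all $W$ simultaneously an open set $O_W$ and a sequence of closed nowhere dense sets with union $Z_W\supseteq g^{-1}(W)\,\triangle\,O_W$. Put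
\[
Y=T\setminus\bigcup_{k\in\mathbb Z}\bigcup_W(Z_W+k\alpha).
\]
We have removed the union of a sequence of closed nowhere dense sets, obtained from the chosen sequences without further choices. So $Y\neq\emptyset$ by the Baire category theorem for $T$, which is a theorem of ZF. Moreover $Y+\alpha=Y$, and for $y'\in Y$ and all $W$
\[
y'\in O_W\iff g(y')\in W .
\]

Fix $y\in Y$, put $n=n(y)$, and let $W\ni g(y)$ be of length $<\frac14$. Then $y\in O_W$. Since $n\geq1$, the numbers $1,\alpha,n\beta$ are linearly independent over $\mathbb Q$. Kronecker's theorem says that $\{(k\alpha,kn\beta):k\in\mathbb Z\}$ is then dense in $T^2$. So there is $k$ with $y+k\alpha\in O_W$ and $kn\beta$ at distance $<\frac14$ from $\frac12$ in $T$. Now $y+k\alpha\in Y\cap O_W$, hence $g(y+k\alpha)\in W$. But by \eqref{eq:equiv}, $g(y+k\alpha)=g(y)+kn\beta$ has distance $>\frac14$ from $g(y)\in W$, so it is not in $W$. This is a contradiction.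
\end{proof}

Apart from the freeness of the action, which needs only that $\alpha$ is irrational, linear independence is used only through Kronecker's theorem, for the one number $n\beta$ with $n=n(y)$. No regularity of the function $n(y)$ is needed, because it is constant along the orbit on which the argument takes place.

\begin{thebibliography}{9}

\bibitem{FM}
Ilijas Farah, Jeffrey Marshall-Milne,
\emph{Chain Conditions and the Axiom of Choice},
arXiv:2308.11826 (2023).

\bibitem{Jech}
Jech,
\emph{The Axiom of Choice}.

\bibitem{Shelah}
S. Shelah,
\emph{Can you take Solovay's inaccessible away?},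
Israel J. Math. 48 (1984).

\end{thebibliography}

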